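# A metric manifold of finite measure in which every Lipschitz image of an open set is null

## A cusp of finite area and infinite length

Take the closed disc $\{|x|\le 1/e\}$ in the plane and stretch lengths near the center by the weight
$$\omega(x)=\frac{1}{|x|\log(1/|x|)} .$$
Two integrals can be done by hand with $u=\log(1/r)$, $du=-dr/r$. The stretched length of the radial segment from radius $r$ to radius $1/e$ is
$$\int_r^{1/e}\frac{d\rho}{\rho\log(1/\rho)}=\int_1^{\log(1/r)}\frac{du}{u}=\log\log(1/r),$$
which tends to $\infty$ as $r\to0$. Any other curve into the center is at least as long, because $|x|$ changes at most as fast as arc length. The stretched area is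
$$\int\omega^2\,dx=2\pi\int_0^{1/e}\frac{r\,dr}{r^2\log^2(1/r)}=2\pi\int_1^\infty\frac{du}{u^2}=2\pi .$$
So the stretched disc is a cusp: infinitely long, with circles of length $2\pi/\log(1/r)\to0$, and of finite area. In $\mathbb R^n$ the same weight gives stretched volume $n\alpha_n\int_1^\infty u^{-n}du$, where $\alpha_n$ is the volume of the unit ball. This is finite exactly when $n\ge2$. In dimension $1$ volume and length are the same integral, and it diverges.

In the cusp no curve of finite length reaches the center. There is a price: the center has been pushed to infinity and is no longer a point of the space. Suppose that we could keep the center as an honest point at finite distance, while every curve into it still has infinite length, and that we could do this at a dense set of centers with finite total area. A Lipschitz map sends segments to curves of finite length, so a nonconstant Lipschitz map from a connected open subset of the plane could hit none of the centers, and its image could not contain an open set. How badly can Lipschitz parametrizations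 fail on such a space?

## Contractible balls, finite measure, Lipschitz patches

Let $M$ be a closed (compact, without boundary), connected, smooth $n$-manifold. Throughout, $\mathcal H^n$ is Hausdorff $n$-measure, normalized so that it is Lebesgue measure $\mathcal L^n$ on $\mathbb R^n$ and volume on a Riemannian manifold. It is an outer measure on all subsets, and an $L$-Lipschitz map increases it by at most the factor $L^n$.

**Definition.** A metric space $X$ is *linearly locally contractible* if there is $\Lambda\ge1$ such that every ball of radius $r\in(0,\Lambda^{-1}\operatorname{diam}X)$ is contractible inside the ball of radius $\Lambda r$ with the same center.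

A round sphere has this property, since small balls contract along geodesics. A topological sphere in $\mathbb R^3$ that near $0$ is the surface $\sqrt{y^2+z^2}=x^2$, $x\ge0$, and is smooth elsewhere, does not. The ball of radius $10x^2$ about a point at small height $x$ contains the loop around the cusp at that height. For fixed $\Lambda$ and small $x$ the ball of radius $10\Lambda x^2$ stays between heights $x/2$ and $3x/2$. That part of the surface is an annulus in which the loop is not null-homotopic.

**Question** (Basso, Marti and Wenger, "Geometric and analytic structures on metric spaces homeomorphic to a manifold", arXiv:2303.13490, 2023, where it is stated as not known). Let $n\ge2$, let $M$ be as above and oriented, and let $X$ be a linearly locally contractible metric space homeomorphic to $M$ with $\mathcal H^n(X)<\infty$ and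
$$\liminf_{r\searrow0}\frac{\mathcal H^n(B(x,r))}{r^n}>0\qquad\text{for }\mathcal H^n\text{-a.e. }x\in X .$$
Is there a Lipschitz map $f:U\to X$ on an open set $U\subset\mathbb R^n$ with $\mathcal H^n(f(U))>0$?

*If $X$ is a Riemannian manifold*, a chart on a small ball is such a map.

*If $n=1$* the answer is yes, and finite measure alone suffices. Let $\Gamma\subset X$ be an arc with distinct endpoints, and let $x_0,\dots,x_N$ be consecutive points on it, with $\Gamma_k$ the subarc from $x_{k-1}$ to $x_k$. The $1$-Lipschitz function $d(x_{k-1},\cdot)$ maps the connected set $\Gamma_k$ onto a set containing $[0,d(x_{k-1},x_k)]$, so $\mathcal H^1(\Gamma_k)\ge d(x_{k-1},x_k)$. Summing, $\sum_k d(x_{k-1},x_k)\le\mathcal H^1(\Gamma)<\infty$. So $\Gamma$ has finite length $\ell$, and its arc length parametrization on $(0,\ell)$ is $1$-Lipschitz with image of positive measure.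

*For $n\ge2$*, a sensible first attempt at a positive answer is to find a Lipschitz map on a compact set $K\subset\mathbb R^n$ with image of positive measure, and to extend it to a neighborhood of $K$. Already along one segment in the complement of $K$ this requires joining $f(x)$ to $f(y)$ by a curve of *length* at most a constant times $|x-y|$. Linear local contractibility gives a curve of controlled *diameter*, since a ball containing both points contracts inside a larger ball, but it says nothing about length. This is the gap that the counterexample uses.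

**Answer.** No. For every $n\ge 2$ and every closed connected smooth $n$-manifold $M$, oriented or not, there is a metric space $X$ homeomorphic to $M$ that satisfies all the hypotheses, but $\mathcal H^n(f(U))=0$ for every Lipschitz map $f:U\to X$ from an open set $U\subset\mathbb R^n$. This is contained in the following theorem.

**Theorem 1.** Let $n\ge2$ and $\beta\in(0,\frac12]$. There is a metric $d$ on $M$, inducing the manifold topology, such that $X=(M,d)$ satisfies:

1. $X$ is linearly locally contractible;
2. $\mathcal H^n(X)<\infty$;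
3. $\liminf_{r\to0}\mathcal H^n(B(x,r))/r^n>0$ for $\mathcal H^n$-a.e. $x$;
4. $\mathcal H^n(f(U))=0$ for every locally Lipschitz $f:U\to X$ with $U\subset\mathbb R^n$ open.

**Standing notation.** Fix a Riemannian metric on $M$, with distance $d_0$, balls $B_0(x,r)$, volume $|E|=\mathcal H^n_{d_0}(E)$, injectivity radius $i_0>0$, and $D_0=\operatorname{diam}(M,d_0)$. By compactness there is $C_0$ with $|B_0(x,r)|\le C_0r^n$ for all $x,r$. Also by compactness there is $s_0<i_0$ such that $\exp_x:B(0,s_0)\to(B_0(x,s_0),d_0)$ is $2$-bi-Lipschitz for every $x$. Write $\mathcal H^n_d$ and $B_d$ when the metric is $d$. The *$d$-length* of a curve $\gamma$ is the supremum of $\sum_k d(\gamma(t_{k-1}),\gamma(t_k))$ over partitions.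

## Lipschitz images of positive measure have interior points

This section shows that a dense set of points lying on no nonconstant curve of finite length is enough to rule out Lipschitz patches.

**Lemma 1.** Let $G\subset\mathbb R^n$ be open and $g:G\to\mathbb R^n$ continuous, and suppose that $g$ is differentiable at $x_0\in G$ with $A=Dg(x_0)$ invertible. Then $g(G)$ contains a ball around $g(x_0)$.

*Proof.* The map is only differentiable at one point, so the inverse function theorem is not available; Brouwer's fixed point theorem replaces it. Let $c=\|A^{-1}\|^{-1}$ and choose $s>0$ with $\bar B(x_0,s)\subset G$ and $|g(x_0+h)-g(x_0)-Ah|\le\frac c2|h|$ for $|h|\le s$. Let $|w|\le cs/2$. The continuous map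
$$h\mapsto A^{-1}\big(Ah-(g(x_0+h)-g(x_0))+w\big)$$
sends $\bar B(0,s)$ into itself, since its value has norm at most $c^{-1}(\frac c2s+\frac c2s)=s$. A fixed point $h$ satisfies $g(x_0+h)=g(x_0)+w$. $\square$

**Lemma 2.** Let $d\ge d_0$ be a metric on $M$ inducing its topology, such that $|E|=0$ implies $\mathcal H^n_d(E)=0$. Let $f:U\to(M,d)$ be locally Lipschitz, $U\subset\mathbb R^n$ open, with $\mathcal H^n_d(f(U))>0$. Then some component $V$ of $U$ is such that $f(V)$ contains a nonempty open subset of $M$.

*Proof.* **Step 1: move to Euclidean space.** Since $U$ has countably many components, one of them, $V$, has $\mathcal H^n_d(f(V))>0$. By hypothesis $|f(V)|>0$. Cover $M$ by finitely many balls $W_j=B_0(x_j,s_0)$ with charts $\varphi_j=\exp_{x_j}^{-1}$, which are $2$-bi-Lipschitz for $d_0$. For some $j$ we have $|f(V)\cap W_j|>0$. Put $G=V\cap f^{-1}(W_j)$, which is open, and $g=\varphi_j\circ f:G\to\mathbb R^n$. Then $\mathcal L^n(g(G))>0$. Because $|g(x)-g(y)|\le2d_0(f(x),f(y))\le2d(f(x),f(y))$, the map $g$ is locally Lipschitz.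

**Step 2: find an invertible derivative.** By Rademacher's theorem $g$ is differentiable a.e. Write $G$ as a countable union of closed balls on each of which $g$ is Lipschitz. On each such ball $B$ the area formula gives $\mathcal L^n(g(B))\le\int_B|\det Dg|$. If $\det Dg$ vanished a.e., all these images, and hence $g(G)$, would be null. So there is $x_0\in G$ with $Dg(x_0)$ invertible.

**Step 3: return to $M$.** By Lemma 1, $g(G)$ contains a ball around $g(x_0)$. It lies in $\varphi_j(W_j)$, so its preimage under the homeomorphism $\varphi_j$ is a nonempty open subset of $M$ contained in $f(V)$. $\square$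

**Lemma 3.** Let $d$ be as in Lemma 2. Suppose there is a dense set $\{q_i\}\subset M$ such that every continuous $\gamma:[0,1]\to M$ with $\gamma(0)=q_i$ and $\gamma(1)\ne q_i$ has infinite $d$-length, for each $i$. Then $\mathcal H^n_d(f(U))=0$ for every locally Lipschitz $f:U\to(M,d)$ with $U\subset\mathbb R^n$ open.

*Proof.* If not, take $V$ from Lemma 2. The open set inside $f(V)$ contains some $q_i$ and also another point, so there are $p_1,p_2\in V$ with $f(p_1)=q_i$ and $f(p_2)\ne q_i$. Join $p_1$ to $p_2$ by a polygonal path $\sigma$ in the connected open set $V$. By compactness $\sigma$ splits into finitely many segments, each inside a ball on which $f$ is Lipschitz. So $f\circ\sigma$ has finite $d$-length, which contradicts the hypothesis on $q_i$. $\square$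

So we want a metric $d\ge d_0$ with a dense set of points inaccessible by curves of finite length, subject to parts 1–3 of Theorem 1 and to the null set condition. Three simple candidates fail, each for a definite reason.

*One inaccessible point.* If $d$ is locally bi-Lipschitz to $d_0$ away from one point, then a chart near any other point is a Lipschitz patch. The set of inaccessible points must be dense.

*The weighted length metric* $\inf_\gamma\int_\gamma\omega\,ds$. This is the cusp: every point is at infinite distance from $q$, so it is not a metric on $M$.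

*The snowflake* $d_0^{1-\beta}$. Every curve with distinct endpoints has infinite length, because $N$ steps whose $d_0$-lengths are at most $\epsilon$ and add up to at least $t$ cost at least $t\,\epsilon^{-\beta}$. Yet points remain at finite distance. But a set of $d_0$-diameter $r$ has snowflake diameter $r^{1-\beta}$, so the $n$-measure of the snowflake is, up to a constant factor, the $n(1-\beta)$-dimensional Hausdorff measure of $(M,d_0)$, which is infinite.

The snowflake makes curves long and keeps points close; the weight keeps the measure finite. The way out is to use a snowflake *above* a scale $\delta(x)$ that depends on the point and a constant multiple of $d_0$ *below* that scale, with $\delta(x)$ tending to $0$ at $q$.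

## Snowflakes above a variable scale

Fix $\beta\in(0,\frac12]$. For $a\ge0$ let $F_a(0)=0$ and $F_a(t)=t/(t+a)^\beta$ for $t>0$. For $t\ge a$ this is comparable to $t^{1-\beta}$, and for $t\le a$ to $a^{-\beta}t$. The function $F_a(t)$ is increasing in $t$, since $\frac{d}{dt}\log F_a=\frac1t-\frac{\beta}{t+a}>0$. It is non-increasing in $a$, and $F_a(t)/t=(t+a)^{-\beta}$ is non-increasing in $t$. Moreover
$$F_a(t)\le t^{1-\beta},\qquad F_a(t)\le a^{-\beta}t\ \ (a>0),\qquad F_{a+2t}(t)=\frac{t}{(3t+a)^\beta}\ge3^{-\beta}F_a(t).\tag{1}$$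

*The case of constant scale.* Since $F_a(t)/t$ is non-increasing, $F_a(s+t)\le F_a(s)+F_a(t)$, so $F_a(|x-y|)$ is a metric on $[0,1]$. The endpoints are at distance $(1+a)^{-\beta}\le1$, while the length of the interval is $\lim_N N F_a(1/N)=a^{-\beta}$. As $a\to0$ the length blows up and the distance does not. With a scale that varies from point to point we need the following lemma.

**Lemma 4.** Let $\delta:M\to[0,\infty)$ be $2$-Lipschitz for $d_0$. There is a metric $d_\delta$ on $M$ with
$$H^{-1}F_{\delta(x)}(d_0(x,y))\le d_\delta(x,y)\le F_{\delta(x)}(d_0(x,y))\quad\text{for all }x,y,\qquad H=9^\beta.\tag{2}$$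

*Proof.* **Step 1: a symmetric candidate.** We look for a symmetric function comparable to $F_{\delta(x)}(d_0(x,y))$. For $x\ne y$ put $\rho(x,y)=d_0(x,y)\,(d_0(x,y)+\delta(x)+\delta(y))^{-\beta}$, and put $\rho(x,x)=0$. With $t=d_0(x,y)$ we have $\delta(y)\le\delta(x)+2t$, hence
$$t+\delta(x)\le t+\delta(x)+\delta(y)\le3t+2\delta(x)\le3(t+\delta(x)),$$
and therefore
$$3^{-\beta}F_{\delta(x)}(t)\le\rho(x,y)\le F_{\delta(x)}(t).\tag{3}$$

**Step 2: force the triangle inequality.** Let $d_\delta(x,y)$ be the infimum of $\sum_k\rho(x_{k-1},x_k)$ over finite chains $x=x_0,\dots,x_N=y$. It is symmetric, satisfies the triangle inequality, and is at most $\rho$. This gives the upper bound in (2).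

**Step 3: chains cannot take much of a shortcut.** Let $t=d_0(x,y)>0$ and $a=\delta(x)$, take a chain from $x$ to $y$, and put $t_k=d_0(x_{k-1},x_k)$. Let $j$ be the first index with $d_0(x,x_j)\ge t$; it exists because $x_N=y$. For $k\le j$ we have $d_0(x,x_{k-1})<t$, so $\delta(x_{k-1})\le a+2t$, and (3) with the monotonicity in the scale gives $\rho(x_{k-1},x_k)\ge3^{-\beta}F_{a+2t}(t_k)$.

If some $t_k\ge t$ with $k\le j$, that one term is at least $3^{-\beta}F_{a+2t}(t)\ge9^{-\beta}F_a(t)$ by (1). Otherwise $t_k<t$ for all $k\le j$, so $F_{a+2t}(t_k)\ge t_k(3t+a)^{-\beta}$. Since $\sum_{k\le j}t_k\ge d_0(x,x_j)\ge t$, the sum is at least $3^{-\beta}t(3t+a)^{-\beta}=3^{-\beta}F_{a+2t}(t)\ge9^{-\beta}F_a(t)$. In both cases the chain costs at least $H^{-1}F_a(t)$. This is the lower bound in (2), and it also gives $d_\delta(x,y)>0$. $\square$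

**Choosing the scale at one point.** Near $q$, at $d_0$-distance $r$, the small-scale stretch factor of $d_\delta$ is about $\delta^{-\beta}$. We want it to be the weight $1/(r\log(1/r))$ of the cusp. Let
$$\eta(r)=r\log(1/r)\ \ (0<r\le1/e),\qquad\eta(0)=0,\qquad\eta(r)=1/e\ \ (r\ge1/e),$$
which is continuous and non-decreasing. The choice is $\delta=\psi(d_0(\cdot,q))$ with $\psi=\eta^\kappa$, $\kappa=1/\beta\ge2$. Lemma 4 needs $\psi$ to be $2$-Lipschitz. The function $\eta$ itself is not Lipschitz, since $\eta'(r)=\log(1/r)-1\to\infty$, but the power $\kappa\ge2$ repairs this. For $0<r<1/e$ write $u=\log(1/r)>1$, so $\eta=ue^{-u}\le e^{-1}$ and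
$$0\le\psi'(r)=\kappa(ue^{-u})^{\kappa-1}(u-1)\le\kappa e^{-(\kappa-2)}u^2e^{-u}\le\kappa e^{2-\kappa}\cdot4e^{-2}=4\kappa e^{-\kappa}\le8e^{-2}<2,$$
because $u^2e^{-u}\le4e^{-2}$ and $\kappa e^{-\kappa}$ is decreasing for $\kappa\ge1$. As $\psi$ is continuous, and constant beyond $1/e$, it is $2$-Lipschitz.

**The mechanism in numbers.** Let $\beta=\frac12$, so $H=3$ and $\delta=\eta^2$. To get from $d_0$-distance $r=2^{-20}$ from $q$ to distance $r/2$, a single jump of $d_0$-size $r/2$ costs at most $\sqrt{r/2}\approx0.0007$ by (2) and (1). A continuous curve can be cut into steps of $d_0$-size at most $\eta(r)^2$. Such a step of size $t$ costs at least $\frac13t/\sqrt{2\eta(r)^2}$, so the curve has length at least $\frac13\cdot\frac r2\cdot\frac{1}{\sqrt2\,\eta(r)}=\frac1{6\sqrt2\log(1/r)}\approx0.0085$. Over the dyadic radii $2^{-k}$ the jumps cost at most $\sum_k2^{-(k+1)/2}<\infty$, while the curve costs a constant times $\sum_k1/k=\infty$. So $q$ stays at finite distance, and every curve into $q$ has infinite length.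

## Superposing a dense set of inaccessible points

Let $(q_i)_{i\ge1}$ be a dense sequence in $M$. Put $\delta_i=\psi(d_0(\cdot,q_i))$, which is $2$-Lipschitz, let $d_i=d_{\delta_i}$ be the metric of Lemma 4, and set
$$\omega_i=\delta_i^{-\beta}=\frac1{\eta(d_0(\cdot,q_i))}\in(0,\infty],\qquad\varepsilon_i=2^{-i}\eta(4^{-i})\le2^{-i},$$
$$d=d_0+\sum_{i\ge1}\varepsilon_id_i,\qquad\Omega=1+\sum_{i\ge1}\varepsilon_i\omega_i:M\to[1,\infty],\qquad X=(M,d).$$
The weights $\varepsilon_i$ are chosen so that $\varepsilon_i\omega_i\le2^{-i}$ off the small ball $B_0(q_i,4^{-i})$, because $\eta$ is non-decreasing. The function $\Omega$ is a sum of continuous functions into $[0,\infty]$, hence Borel.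

**Step 1: $d$ is a metric comparable to $d_0$ in two ways.** By (2) and (1), $d_i\le d_0^{1-\beta}$, and $d_i(x,y)\le\omega_i(x)\,d_0(x,y)$ for $x\ne y$ (trivially if $\omega_i(x)=\infty$). Since $\sum\varepsilon_i\le1$, the series converges, $d$ is a metric, and
$$d_0\le d\le d_0+d_0^{1-\beta}\le C_1d_0^{1-\beta},\qquad C_1=1+D_0^\beta,\tag{4}$$
$$d(x,y)\le\Omega(x)\,d_0(x,y)\qquad(x\ne y).\tag{5}$$
By (4), $d$ induces the topology of $M$, so $X$ is homeomorphic to $M$.

**Step 2: balls contract (Theorem 1, part 1).** We show that moving closer to $x$ in $d_0$ increases the $d$-distance to $x$ by a factor at most $H$. If $d_0(x,y)\le d_0(x,z)$, then by (2) and monotonicity $d_i(x,y)\le F_{\delta_i(x)}(d_0(x,y))\le F_{\delta_i(x)}(d_0(x,z))\le Hd_i(x,z)$. Summing,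
$$d_0(x,y)\le d_0(x,z)\ \Longrightarrow\ d(x,y)\le H\,d(x,z).\tag{6}$$
This works because the scale in (2) is taken at the common point $x$. Let $\Lambda=\max(H,\operatorname{diam}X/i_0)$ and $0<r<\Lambda^{-1}\operatorname{diam}X\le i_0$. Since $d\ge d_0$, $B_d(x,r)\subset B_0(x,r)$ with $r<i_0$. So $h(z,\tau)=\exp_x((1-\tau)\exp_x^{-1}z)$ is continuous on $B_d(x,r)\times[0,1]$ and contracts $B_d(x,r)$ to $x$. As $d_0(x,h(z,\tau))\le d_0(x,z)$, (6) gives $d(x,h(z,\tau))\le Hd(x,z)<Hr\le\Lambda r$. So $B_d(x,r)$ is contractible inside $B_d(x,\Lambda r)$.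

**Step 3: $\Omega\in L^n(M)$.** This is the finite volume of the cusp, done for all $q_i$ at once. Let $\lambda\ge e$, $\omega_i(x)>\lambda$ and $r=d_0(x,q_i)$. Then $\eta(r)<1/\lambda\le1/e$, so $r<1/e$. If $r>0$, then $\log(1/r)>1$ and $r\log(1/r)<1/\lambda$. Hence first $r<1/\lambda$, then $\log(1/r)>\log\lambda$, and so $r<1/(\lambda\log\lambda)$. Thus
$$|\{\omega_i>\lambda\}|\le C_0(\lambda\log\lambda)^{-n}\qquad(\lambda\ge e).\tag{7}$$
Consequently
$$\int_M\omega_i^n=n\int_0^\infty\lambda^{n-1}|\{\omega_i>\lambda\}|\,d\lambda\le e^n|M|+nC_0\int_e^\infty\frac{d\lambda}{\lambda\log^n\lambda}=:C_2^n<\infty,$$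
because $n\ge2$. By Minkowski's inequality for countable sums, $\|\Omega\|_{L^n}\le|M|^{1/n}+C_2\sum_i\varepsilon_i<\infty$.

**Step 4: the set $N=\{\Omega=\infty\}$ is null for $d$.** Volume zero would not be enough here, since we do not yet know that $d$ respects null sets; we cover $N$ by hand. If $x\notin\{q_i\}$ lies in only finitely many balls $B_0(q_i,4^{-i})$, then all but finitely many terms satisfy $\varepsilon_i\omega_i(x)\le2^{-i}$ and the others are finite, so $\Omega(x)<\infty$. Hence
$$N\subset\{q_i\}_i\cup\bigcap_m\bigcup_{i\ge m}B_0(q_i,4^{-i}).$$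
By (4) and $\beta\le\frac12$, $\operatorname{diam}_dB_0(q_i,4^{-i})\le C_1(2\cdot4^{-i})^{1-\beta}\le2C_12^{-i}$. As $\sum_{i\ge m}(2C_12^{-i})^n\to0$ when $m\to\infty$, and countable sets are null, $\mathcal H^n_d(N)=0$.

**Step 5: finite measure (part 2) and null sets.** Let $A_m=\{2^m\le\Omega<2^{m+1}\}$ for $m\ge0$, so that $M=N\cup\bigcup_mA_m$. By (5) the identity $(A_m,d_0)\to X$ is $2^{m+1}$-Lipschitz, so for every $E\subset M$
$$\mathcal H^n_d(E\cap A_m)\le2^{(m+1)n}|E\cap A_m|.\tag{8}$$
With $E=M$ and Step 4, $\mathcal H^n(X)\le\sum_m2^{(m+1)n}|A_m|\le2^n\int_M\Omega^n<\infty$. For general $E$, (8) and Step 4 give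
$$|E|=0\ \Longrightarrow\ \mathcal H^n_d(E)=0.\tag{9}$$

**Step 6: lower density (part 3).** Let $x\notin N$; by Step 4 this is $\mathcal H^n_d$-almost every point. By (5), $B_d(x,r)\supset B_0(x,r/\Omega(x))$, and $d\ge d_0$ gives $\mathcal H^n_d\ge\mathcal H^n_{d_0}$. So
$$\liminf_{r\to0}r^{-n}\mathcal H^n_d(B_d(x,r))\ge\liminf_{r\to0}r^{-n}|B_0(x,r/\Omega(x))|>0.$$

## Every curve leaving $q_i$ has infinite length

**Lemma 5.** Let $\gamma:[0,1]\to M$ be continuous with $\gamma(0)=q_i$ and $\gamma(1)\ne q_i$. Then $\gamma$ has infinite $d$-length.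

*Proof.* **Step 1: cut the curve at dyadic radii.** Put $R=\min(d_0(\gamma(1),q_i),1/e)>0$ and $r_k=2^{-k}R$ for $k\ge0$. By continuity there is a first time $\tau_k$ with $d_0(\gamma(\tau_k),q_i)=r_k$. Then $\tau_{k+1}<\tau_k$, and on $[\tau_{k+1},\tau_k]$ we have $d_0(\gamma,q_i)\le r_k$, so $\delta_i(\gamma)\le a_k:=\psi(r_k)$, where $a_k>0$.

**Step 2: bound each piece below by using steps finer than the scale.** Partition $[\tau_{k+1},\tau_k]$ so finely that consecutive points of $\gamma$ have $d_0$-distance at most $a_k$. For two such points at $d_0$-distance $t$, (2) and the monotonicity of $F$ in the scale give a $d_i$-distance of at least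
$$H^{-1}t(t+a_k)^{-\beta}\ge H^{-1}t(2a_k)^{-\beta}=\frac{t}{2^\beta H\,\eta(r_k)},$$
since $a_k^\beta=\eta(r_k)$. The numbers $t$ add up to at least $r_k-r_{k+1}=r_k/2$. So the $d_i$-length of $\gamma|_{[\tau_{k+1},\tau_k]}$ is at least
$$\frac{r_k}{2^{1+\beta}H\,\eta(r_k)}=\frac1{2^{1+\beta}H\,(\log(1/R)+k\log2)} .$$

**Step 3: sum.** The intervals do not overlap and the sum over $k$ diverges. So $\gamma$ has infinite $d_i$-length, and $d\ge\varepsilon_id_i$ makes the $d$-length infinite. $\square$

**End of the proof of Theorem 1.** Parts 1, 2 and 3 are Steps 2, 5 and 6 of the preceding section. By (4) and (9), $d$ satisfies the hypotheses of Lemma 2. By Lemma 5 the dense set $\{q_i\}$ satisfies the hypothesis of Lemma 3, which gives part 4. $\blacksquare$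

The condition $n\ge2$ enters the construction only through $\int_e^\infty\frac{d\lambda}{\lambda\log^n\lambda}<\infty$.

## Quasisymmetry, lower volume bounds and the Lorentz exponent one

The same space has stronger properties. We need three more notions.

**Definition.** A homeomorphism $\phi:(Y,d_Y)\to(Z,d_Z)$ is *quasisymmetric* with control function $\theta$, an increasing homeomorphism of $[0,\infty)$, if $d_Y(x,y)=\tau d_Y(x,z)$ with $x\ne z$ implies $d_Z(\phi(x),\phi(y))\le\theta(\tau)\,d_Z(\phi(x),\phi(z))$. For the identity $(M,d_0)\to(M,d_0^{1-\beta})$ one may take $\theta(\tau)=\tau^{1-\beta}$.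

**Definition.** Let $Y$ be $(M,d_0)$ or an open subset of $\mathbb R^n$. A Borel function $g:Y\to[0,\infty]$ is an *upper gradient* of $f:Y\to X$ if $d(f(x),f(y))\le\int_\gamma g\,ds$ for every rectifiable curve $\gamma$ in $Y$ from $x$ to $y$. For a smooth real function $f$, $|\nabla f|$ is one.

**Definition.** For a measurable $h\ge0$ on a measure space $(Y,\mu)$ and $1\le q<\infty$, $h\in L^{n,q}$ means
$$\int_0^\infty\lambda^{q-1}\mu(h>\lambda)^{q/n}\,d\lambda<\infty,$$
and $h\in L^{n,\infty}$ means $\sup_\lambda\lambda\,\mu(h>\lambda)^{1/n}<\infty$.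

Thus $L^{n,n}=L^n$, and $L^{n,q}\subset L^{n,q'}$ for $q\le q'$. On a set of finite measure, $h\in L^p$ with $p>n$ implies $h\in L^{n,1}$, because $\mu(h>\lambda)^{1/n}$ is bounded for $\lambda\le1$ and at most $(\lambda^{-p}\|h\|_p^p)^{1/n}$ for $\lambda\ge1$, and $p/n>1$. As an example, $|x|^{-1}$ on the unit ball of $\mathbb R^n$ has $\mathcal L^n(h>\lambda)=\alpha_n\lambda^{-n}$ for $\lambda\ge1$, so it lies in $L^{n,\infty}$ and in no $L^{n,q}$ with $q<\infty$.

**Theorem 2.** The space $X$ of Theorem 1 has moreover the following properties, with $H:=9^\beta$ (arbitrarily close to $1$).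

* (a) $d_0\le d\le Cd_0^{1-\beta}$. The identity $(M,d_0)\to X$ is quasisymmetric with control function $\tau\mapsto H\max(\tau,\tau^{1-\beta})$. For small $r$, every ball $B(x,r)$ contracts inside $B(x,Hr)$.
* (b) There is $c>0$ with $\mathcal H^n(B(x,r))\ge c\,r^n$ for **all** $x\in X$, $0<r\le\operatorname{diam}X$.
* (c) $X$ is, up to an $\mathcal H^n$-null set, a countable union of Borel sets on which $\mathrm{id}:(M,d_0)\to X$ is bi-Lipschitz. In particular $X$ is $n$-rectifiable, so positive-measure Lipschitz images of *non-open* subsets of $\mathbb R^n$ exist and cover almost all of $X$.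
* (d) If $U\subset\mathbb R^n$ is open and $f:U\to X$ is continuous with an upper gradient in $L^{n,1}_{loc}(U)$ (e.g. in $L^p_{loc}$, $p>n$), then $\mathcal H^n(f(U))=0$. On the other hand, the homeomorphism $\mathrm{id}:(M,d_0)\to X$ has an upper gradient lying in $L^{n,q}(M)$ for every $q>1$, in particular in $L^n$. So the exponent $1$ in $L^{n,1}$ cannot be replaced by any $q>1$.

**Proof of (a).** The Hölder bounds are (4). The contraction statement was shown in Step 2 of the construction, for all $r<i_0$. For quasisymmetry let $d_0(x,y)=\tau s$ with $s=d_0(x,z)>0$ and $\tau>0$. For every $a\ge0$,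
$$\frac{F_a(\tau s)}{F_a(s)}=\tau\Big(\frac{s+a}{\tau s+a}\Big)^\beta\le\max(\tau,\tau^{1-\beta}),$$
since the fraction is at most $1$ if $\tau\ge1$ and at most $1/\tau$ if $\tau\le1$. With (2), $d_i(x,y)\le F_{\delta_i(x)}(\tau s)\le\max(\tau,\tau^{1-\beta})F_{\delta_i(x)}(s)\le H\max(\tau,\tau^{1-\beta})\,d_i(x,z)$ for all $i$. The same bound holds for $d_0$. Sum over $i$.

**Proof of (b).** The plan is to find inside $B_d(x,r)$ a topological cube whose opposite faces are at $d$-distance at least a constant times $r$; such a cube has large measure by a degree argument.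

**Step 1: the cube.** Let $0<r\le\operatorname{diam}X$. The compact set $\{w:d(x,w)\ge r/2\}$ is nonempty: otherwise $\max_wd(x,w)<r/2$ and $\operatorname{diam}X<r$. Let $w$ be a point of it minimizing $d_0(x,\cdot)$, and put $s=d_0(x,w)>0$. Then $B_0(x,s)\subset B_d(x,r)$. Let $a=\min(s,s_0)/(2\sqrt n)$ and $Q=\exp_x([-a,a]^n)$. As $a\sqrt n\le s/2$, $Q\subset B_0(x,s)$. Let $Q_j^\pm$ be the images of the faces $\{x_j=\pm a\}$.

**Step 2: opposite faces are far apart.** Let $y\in Q_j^-$ and $z\in Q_j^+$. The faces have Euclidean distance $2a$ and $\exp_x$ is $2$-bi-Lipschitz, so $d_0(y,z)\ge a\ge s/K$ with $K=2\sqrt n\max(1,D_0/s_0)$; if $s>s_0$ use $s\le D_0$. Also $\delta_i(y)\le\delta_i(x)+2s$. By (2), the monotonicity of $F_a(t)$ and of $F_a(t)/t$, and (1),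
$$d_i(y,z)\ge\tfrac1HF_{\delta_i(y)}(s/K)\ge\tfrac1{HK}F_{\delta_i(x)+2s}(s)\ge\tfrac1{3^\beta HK}F_{\delta_i(x)}(s)\ge\tfrac1{6K}d_i(x,w),$$
where $3^\beta H=27^\beta\le\sqrt{27}<6$. Also $d_0(y,z)\ge d_0(x,w)/K$. Summing, $d(y,z)\ge d(x,w)/(6K)\ge r/(12K)=:\ell$.

**Step 3: the measure.** Put $u_j(y)=\operatorname{dist}_d(y,Q_j^-)$ on $Q$ and $u=(u_1,\dots,u_n)$. Then $u_j=0$ on $Q_j^-$ and $u_j\ge\ell$ on $Q_j^+$. For $v\in(0,\ell)^n$ the $j$-th component of the continuous map $u-v$ is negative on $Q_j^-$ and positive on $Q_j^+$, so by the Poincaré–Miranda theorem it has a zero in $Q$. Hence $u(Q)\supset(0,\ell)^n$. Each $u_j$ is $1$-Lipschitz for $d$, so $u$ is $\sqrt n$-Lipschitz, and $\mathcal H^n_d(B_d(x,r))\ge\mathcal H^n_d(Q)\ge n^{-n/2}\ell^n=c\,r^n$ with $c=n^{-n/2}(12K)^{-n}$.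

**Proof of (c).** On the Borel set $A_m$ we have $d_0\le d\le2^{m+1}d_0$ by (5), and $\mathcal H^n_d(M\setminus\bigcup_mA_m)=\mathcal H^n_d(N)=0$. On $\varphi_j(A_m\cap W_j)\subset\mathbb R^n$ the map $\varphi_j^{-1}$ into $X$ is $2^{m+2}$-Lipschitz, and the images of these countably many maps cover $X\setminus N$. By Theorem 1, part 4, none of these maps whose image has positive measure extends to a Lipschitz map into $X$ on an open set containing its domain. This is where the extension attempt for $n\ge2$ breaks down.

**Proof of (d): an upper gradient of the identity.** **Step 1: $\Omega$ is an upper gradient of $\mathrm{id}:(M,d_0)\to X$.** It suffices to show $d_i(x,y)\le\int_\gamma\omega_i\,ds$ for every $d_0$-rectifiable nonconstant $\gamma$ from $x$ to $y$, since $d_0(x,y)\le\int_\gamma1\,ds$ and we may multiply by $\varepsilon_i$ and sum. Parametrize $\gamma$ by arc length on $[0,L]$, $L>0$. If $\gamma$ avoids $q_i$, then $\omega_i\circ\gamma$ is continuous and finite, and for a partition $(s_k)$ of $[0,L]$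
$$d_i(x,y)\le\sum_kd_i(\gamma(s_{k-1}),\gamma(s_k))\le\sum_k\omega_i(\gamma(s_{k-1}))(s_k-s_{k-1}).$$
These Riemann sums tend to $\int_\gamma\omega_i\,ds$. If $\gamma(s^*)=q_i$, then $d_0(\gamma(s),q_i)\le|s-s^*|$, so $\omega_i(\gamma(s))\ge1/\eta(|s-s^*|)$. On at least one side of $s^*$ there is an interval of some length $\epsilon\in(0,1/e)$, so $\int_\gamma\omega_i\,ds\ge\int_0^\epsilon\frac{dr}{r\log(1/r)}=\infty$.

**Step 2: $\Omega\in L^{n,q}(M)$ for every $q>1$.** For $1<q<\infty$, by (7),
$$\int_0^\infty\lambda^{q-1}|\{\omega_i>\lambda\}|^{q/n}\,d\lambda\le\frac{e^q}{q}|M|^{q/n}+C_0^{q/n}\int_e^\infty\frac{d\lambda}{\lambda\log^q\lambda}<\infty,$$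
uniformly in $i$. Since $n>1$, $L^{n,q}$ carries an equivalent complete norm, and $\sum\varepsilon_i<\infty$, so the series defining $\Omega$ converges in $L^{n,q}(M)$. For $q=\infty$ use $L^{n,n}\subset L^{n,\infty}$. The case $q=n$ says that $\Omega\in L^n$.

**Step 3: a map from an open set of $\mathbb R^n$.** To compare with the first half of (d), restrict to a chart. Let $f=\exp_x:B(0,s_0)\to X$. As $\exp_x$ is $2$-Lipschitz into $(M,d_0)$, Step 1 shows that $2\,\Omega\circ\exp_x$ is an upper gradient of $f$. It lies in $L^{n,q}$ for every $q>1$, since $\mathcal L^n(\Omega\circ\exp_x>\lambda)\le2^n|\{\Omega>\lambda\}|$. But $\mathcal H^n_d(f(B(0,s_0)))\ge|B_0(x,s_0)|>0$. So $1$ cannot be replaced by any $q>1$.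

**Proof of (d): null images.** It remains to treat a continuous $f:U\to X$ with an upper gradient $g\in L^{n,1}_{loc}(U)$. For measurable $E\subset U$ write
$$\mathcal N(E)=\int_0^\infty|E\cap\{g>\lambda\}|^{1/n}\,d\lambda,$$
where $|\cdot|$ is Lebesgue measure for subsets of $\mathbb R^n$. The hypothesis says that $\mathcal N(K)<\infty$ for compact $K\subset U$. Two facts about $\mathcal N$ drive the argument. For disjoint $E_1,E_2,\dots$, Minkowski's integral inequality in $\ell^n$ gives
$$\sum_k\mathcal N(E_k)^n\le\Big(\int_0^\infty\Big(\sum_k|E_k\cap\{g>\lambda\}|\Big)^{1/n}d\lambda\Big)^n=\mathcal N\Big(\bigcup_kE_k\Big)^n.\tag{10}$$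
Next, if $|E|=\alpha_n\varrho^n<\infty$, then $\int_E|w-x|^{1-n}dw\le\int_{B(x,\varrho)}|w-x|^{1-n}dw=n\alpha_n\varrho$, because $E\setminus B(x,\varrho)$ and $B(x,\varrho)\setminus E$ have equal measure, and the integrand is at most $\varrho^{1-n}$ on the first and at least $\varrho^{1-n}$ on the second. Applying this to the sets $E\cap\{g>\lambda\}$ and integrating in $\lambda$,
$$\int_Eg(w)|w-x|^{1-n}\,dw\le n\alpha_n^{1-1/n}\,\mathcal N(E)\qquad(x\in\mathbb R^n,\ |E|<\infty).\tag{11}$$
(For $n$-dimensional $\omega(x)=1/(|x|\log(1/|x|))$ on $\{|x|<1/e\}$, the left side of (11) at $x=0$ is $n\alpha_n\int_0^{1/e}\frac{dr}{r\log(1/r)}=\infty$. So this weight lies in no $L^{n,1}$ near $0$.)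

**Lemma 6.** There is $C_3=C_3(n)$ such that $\operatorname{diam}_df(Q)\le C_3\,\mathcal N(Q)$ for every ball or (half-open) cube $Q\subset U$.

*Proof.* Fix $x\in Q$. By convexity $[x,z]\subset Q$ for $z\in Q$, so $d(f(x),f(z))\le\int_{[x,z]}g\,ds$. In polar coordinates around $x$, the ray in direction $\theta$ meets $Q$ in a segment of length $\varrho(\theta)\le\operatorname{diam}Q$, and
$$\int_Qd(f(x),f(z))\,dz\le\int_{S^{n-1}}\int_0^{\varrho(\theta)}t^{n-1}\int_0^tg(x+\sigma\theta)\,d\sigma\,dt\,d\theta\le\frac{(\operatorname{diam}Q)^n}{n}\int_Qg(w)|w-x|^{1-n}\,dw .$$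
Divide by $|Q|$. The ratio $(\operatorname{diam}Q)^n/|Q|$ is $n^{n/2}$ for cubes and $2^n/\alpha_n$ for balls. With (11), the average of $d(f(x),f(z))$ over $z\in Q$ is at most $\frac{C_3}{2}\mathcal N(Q)$, where $C_3=2\alpha_n^{1-1/n}\max(n^{n/2},2^n/\alpha_n)$. For $x,y\in Q$, average $d(f(x),f(y))\le d(f(x),f(z))+d(f(z),f(y))$ over $z\in Q$. $\square$

**Lemma 7.** Let $G\subset U$ be open and let $v:G\to\mathbb R^n$ satisfy $|v(x)-v(y)|\le2d(f(x),f(y))$. Then $v$ maps null sets to null sets and is differentiable a.e. If $\mathcal L^n(v(G))>0$, then $Dv$ is invertible at some point of $G$.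

For maps with derivative in $L^{n,1}$, the first two assertions can also be quoted from Kauhanen, Koskela and Malý, *On functions with derivatives in a Lorentz space*, Manuscripta Math. 100 (1999), 87–101, the differentiability being due to Stein. Here is a direct proof.

*Proof.* **Step 1: null sets.** It suffices to treat a null set $E\subset G\cap B$ with $B$ an open ball and $\bar B\subset U$. Let $O$ be open with $E\subset O\subset B$. When $|O|\to0$, $\mathcal N(O)\to0$ by dominated convergence, since $|O\cap\{g>\lambda\}|^{1/n}$ is at most $|O|^{1/n}$ and at most $|B\cap\{g>\lambda\}|^{1/n}$. Write $O$ as a disjoint union of half-open dyadic cubes $Q_k$. By Lemma 6, $v(Q_k\cap G)$ has diameter at most $2C_3\mathcal N(Q_k)$, so it lies in a closed ball of that radius, and by (10)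
$$\mathcal L^n(v(E))\le\alpha_n(2C_3)^n\sum_k\mathcal N(Q_k)^n\le\alpha_n(2C_3)^n\,\mathcal N(O)^n .$$
Let $|O|\to0$.

**Step 2: bounded difference quotients a.e.** We claim that for a.e. $x\in U$, $\sup_{0<r<r_x}\mathcal N(B(x,r))/r<\infty$ for some $r_x>0$. Let $\bar B(z,2\varrho)\subset U$, and for $T>0$ let $S_T$ be the set of $x\in B(z,\varrho)$ with $\mathcal N(B(x,r))>Tr$ for some $r<\varrho$. By the Vitali covering lemma there are countably many disjoint balls $B(x_k,r_k)$ of this kind whose fivefold enlargements cover $S_T$. By (10), the outer measure of $S_T$ is at most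
$$5^n\alpha_n\sum_kr_k^n\le5^n\alpha_nT^{-n}\sum_k\mathcal N(B(x_k,r_k))^n\le5^n\alpha_nT^{-n}\,\mathcal N(B(z,2\varrho))^n,$$
which tends to $0$ as $T\to\infty$. This proves the claim, as countably many balls $B(z,\varrho)$ cover $U$. For such $x\in G$ and $y\in G$ close to $x$, Lemma 6 on $B(x,2|y-x|)$ gives $|v(y)-v(x)|\le2C_3\,\mathcal N(B(x,2|y-x|))\le\mathrm{const}(x)\,|y-x|$. Hence a.e. point of $G$ lies in one of the sets
$$G_k=\{x\in G:\ |v(y)-v(x)|\le k|y-x|\ \text{ for all }y\in G\text{ with }|y-x|<1/k\}.$$
Each $G_k$ is closed in $G$, because $v$ is continuous.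

**Step 3: differentiability a.e.** Cut each $G_k$ into countably many Borel pieces of diameter less than $1/k$. On such a piece $P$, $v$ is $k$-Lipschitz, so it extends, coordinate by coordinate, to a Lipschitz map $\tilde v:\mathbb R^n\to\mathbb R^n$. Almost every $x\in P$ is a density point of $P$ at which $\tilde v$ is differentiable; fix one, with $A=D\tilde v(x)$. As $y\to x$ there are $y'\in P$ with $|y-y'|=o(|y-x|)$. Otherwise, for some $\epsilon>0$ and $y$ arbitrarily close to $x$, $P$ would miss $B(y,\epsilon|y-x|)$, a fixed fraction of $B(x,(1+\epsilon)|y-x|)$, which is impossible at a density point. Since $y'\in G_k$, $|v(y)-v(y')|\le k|y-y'|$ for $y$ close to $x$, and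
$$v(y)-v(x)-A(y-x)=\big(v(y)-v(y')\big)+\big(\tilde v(y')-\tilde v(x)-A(y'-x)\big)+A(y'-y)=o(|y-x|).$$
So $v$ is differentiable at $x$, with $Dv(x)=D\tilde v(x)$.

**Step 4: an invertible derivative.** Suppose $\det Dv=0$ wherever $v$ is differentiable. On each piece the area formula gives $\mathcal L^n(v(P))\le\int_P|\det D\tilde v|=\int_P|\det Dv|=0$. The countably many pieces exhaust $G$ up to a null set, whose image is null by Step 1. So $\mathcal L^n(v(G))=0$. $\square$

**Conclusion of (d).** Suppose $\mathcal H^n_d(f(U))>0$.

**Step 1: interior points of the image.** As in Lemma 2, by (9) there are a component $V$ of $U$, a chart $\varphi_j:W_j\to\mathbb R^n$ and the open set $G=V\cap f^{-1}(W_j)$ with $\mathcal L^n(v(G))>0$ for $v=\varphi_j\circ f|_G$. Since $|v(x)-v(y)|\le2d_0(f(x),f(y))\le2d(f(x),f(y))$, Lemma 7 gives a point where $Dv$ is invertible. By Lemma 1, $v(G)$ contains a ball, so $f(V)$ contains a nonempty open subset of $M$. Hence it contains some $q_i$, and $f|_V$ is not constant.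

**Step 2: almost every ray from a preimage of $q_i$ has an image of finite length.** A single polygonal path, as in Lemma 3, is no longer good enough, because $g$ need not be integrable on it. Let $p\in V$ with $f(p)=q_i$ and $\bar B(p,s)\subset V$. By (11),
$$\int_{S^{n-1}}\int_0^sg(p+t\theta)\,dt\,d\theta=\int_{B(p,s)}g(x)|x-p|^{1-n}\,dx<\infty .$$
So for a.e. $\theta$ the curve $t\mapsto f(p+t\theta)$, $t\in[0,s]$, has $d$-length at most $\int_0^sg(p+t\theta)\,dt<\infty$; apply the upper gradient inequality to the segments of a partition.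

**Step 3: $f$ is constant on $V$.** For such $\theta$ the curve starts at $q_i$. If it took another value at some time, its restriction up to that time would have infinite $d$-length by Lemma 5. So it is constantly $q_i$. These rays are dense in $B(p,s)$, and $f$ is continuous, so $f\equiv q_i$ on $B(p,s)$. Hence $f^{-1}(q_i)\cap V$ is open, closed in $V$ and nonempty, and since $V$ is connected, $f|_V$ is constant. This contradicts Step 1, so $\mathcal H^n_d(f(U))=0$. $\blacksquare$
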